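# The $2$-part of the class number of $\mathbb Q(\sqrt[4]{p})$ for primes $p\equiv 15 \bmod 16$

## 1. A congruence between two class numbers

**Theorem 1.** Let $p\equiv 15\pmod{16}$ be a prime, let $h_K$ be the class number of $K=\mathbb Q(\sqrt[4]{p})$, and let $h(-2p)$ be the class number of $\mathbb Q(\sqrt{-2p})$. Then $4\mid h_K$, $8\mid h(-2p)$ and
$$\frac{h_K}{4}\equiv\frac{h(-2p)}{8}+\frac{p+1}{16}\pmod 2. \tag{1.1}$$
In particular:

1. if $p\equiv 15\bmod 32$, then $4\parallel h_K\iff 16\mid h(-2p)$;
2. if $p\equiv 31\bmod 32$, then $4\parallel h_K\iff 8\parallel h(-2p)$.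

Here $\ell^k\parallel n$ means $\ell^k\mid n$ and $\ell^{k+1}\nmid n$. Statements (1) and (2) are a conjecture, and the source of the problem is Jianing Li and Yue Xu, "On Class Numbers of Pure Quartic fields", arXiv:1911.04777 (2019).

The theorem says the following. For these primes both class numbers have a guaranteed power of $2$, namely $4$ for the quartic field and $8$ for the imaginary quadratic field. For each of them we ask whether one more factor $2$ is present. The two questions have the same answer when $\frac{p+1}{16}$ is even and opposite answers when it is odd.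

The following facts are known and will be used without proof. They are stated for our $p$.

* **(F1)** The $2$-primary part of $\mathrm{Cl}_K$ is cyclic, and $4\mid h_K$.
* **(F2)** The $2$-primary part of the class group of $\mathbb Q(\sqrt{-2p})$ is cyclic and nontrivial.
* **(F3)** Let $p\equiv -1\pmod 8$ and write $p=u^2-2v^2$ with $u,v\in\mathbb N$. Then $4\parallel h(-2p)$ iff $p\equiv 7\pmod{16}$; and $8\parallel h(-2p)$ iff $p\equiv -1\pmod{16}$ and $(-1)^{\frac{p+1}{16}}\left(\frac{2u}{v}\right)=-1$. The Jacobi symbol $\left(\frac{2u}{v}\right)$ does not depend on the choice of $u,v$.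

Because of (F3), what has to be proved is a statement about $K$ alone.

**Theorem 2.** Let $p\equiv 15\pmod{16}$ be prime and $p=u^2-2v^2$ with $u,v\in\mathbb N$. Let $A$ be the $2$-primary part of $\mathrm{Cl}_K$, written additively, let $Q$ be the unique prime of $K$ above $2$, and let $[Q]\in A$ be the $2$-primary component of its class. Then

(a) $[Q]\in 4A\iff\left(\frac{2u}{v}\right)=1$;

(b) $8\mid h_K\iff\left(\frac{2u}{v}\right)=1$.

The uniqueness of $Q$ is shown in Section 6. Part (a) is a computation with reciprocity, and half of (b) falls out of it. The other half of (b) is the hard part and occupies Sections 9 to 14.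

## 2. The primes $31$, $47$, $127$ and $719$

Class numbers of imaginary quadratic fields can be found by counting reduced forms $ax^2+2bxy+cy^2$ with $ac-b^2=2p$, $|2b|\le a\le c$ (sign of $b$ counted once when $b=0$; in the examples below no boundary case $|2b|=a$ or $a=c$ occurs).

For $p=31$ we have $31=7^2-2\cdot3^2$ and $\left(\frac{14}{3}\right)=\left(\frac23\right)=-1$. The equation $ac-b^2=62$ gives $(a,c)=(1,62),(2,31)$ for $b=0$; $(3,21),(7,9)$ for $b=\pm1$; $(6,11)$ for $b=\pm2$; nothing for $|b|\ge 3$. So $h(-62)=2+4+2=8$. Here $\frac{p+1}{16}=2$ is even and (1.1) says that $h_K/4$ is odd, as Theorem 2(b) does. Another representation is $31=9^2-2\cdot5^2$, with $\left(\frac{18}{5}\right)=\left(\frac35\right)=-1$, the same value.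

For $p=47=7^2-2\cdot1^2$ the symbol has $v=1$, so it equals $1$. From $ac-b^2=94$ we get $(1,94),(2,47)$; $(5,19)$ for $b=\pm1$; $(7,14)$ for $b=\pm2$; $(10,11)$ for $b=\pm4$; nothing else. So $h(-94)=8$. Now $\frac{p+1}{16}=3$ is odd, so (1.1) gives $8\mid h_K$. The same conclusion $8\mid h_K$ holds for every prime $p\equiv 15\bmod 16$ of the form $u^2-2$, for instance $79=9^2-2$.

For $p=127=15^2-2\cdot 7^2$ we have $\left(\frac{30}{7}\right)=\left(\frac27\right)=1$. From $ac-b^2=254$: $(1,254),(2,127)$; $(3,85),(5,51),(15,17)$ for $b=\pm1$; $(6,43)$ for $b=\pm2$; $(9,30),(10,27),(15,18)$ for $b=\pm4$; nothing else. So $h(-254)=2+6+2+6=16$, and $\frac{p+1}{16}=8$ is even. Theorem 1 gives $8\mid h_K$.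

Finally $719=31^2-2\cdot 11^2$ is a prime $\equiv15\bmod 32$, and $\left(\frac{62}{11}\right)=\left(\frac{7}{11}\right)=-1$, because the squares modulo $11$ are $1,3,4,5,9$. Here $\frac{p+1}{16}=45$ is odd, so (F3) excludes $8\parallel h(-1438)$, and Section 4 will give $16\mid h(-1438)$. Theorem 1 gives $4\parallel h_K$.

## 3. Hilbert symbols, ambiguous classes, Hilbert $2$-class fields

**Conventions.** Class groups are taken in the wide sense, and "unramified" includes the infinite places: a real place must stay real. For example $\mathbb Q(\sqrt3,i)/\mathbb Q(\sqrt3)$ is unramified at every finite prime, but it does not count as unramified because real places become complex. We write $x\sim y$ for equality modulo squares, in a field that is always named or clear.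

**Hilbert symbols.** For a number field $M$ and a place $v$, $(x,y)_v=1$ if $x$ is a norm from $M_v(\sqrt y)$ and $-1$ otherwise. The symbol is bimultiplicative, $\prod_v(x,y)_v=1$ (product formula), and at a real place it is $-1$ exactly when $x$ and $y$ are both negative. The Hasse norm theorem says that $x$ is a norm from $M(\sqrt y)$ iff $(x,y)_v=1$ for all $v$. Two local computations are used all the time.

If $v$ is finite and $M_v(\sqrt y)/M_v$ is unramified, then $\mathrm{ord}_v(y)$ is even and
$$(x,y)_v=1 \text{ if } y\in M_v^{*2},\qquad (x,y)_v=(-1)^{\mathrm{ord}_v x}\text{ otherwise.} \tag{3.1}$$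
For example $\mathbb Q_3(\sqrt{-1})$ is the unramified quadratic extension of $\mathbb Q_3$, and $(3,-1)_3=-1$.

If $v$ is finite with odd residue characteristic, $x$ is a unit at $v$ and $\mathrm{ord}_v(y)$ is odd, then
$$(x,y)_v=\left(\tfrac{x}{v}\right), \tag{3.2}$$
the quadratic character of $x$ in the residue field.

**Chevalley's formula.** Let $E/E_0$ be a quadratic extension of number fields with group $\Gamma$, let $U$ be the unit group of $E_0$, and let $t\ge1$ be the number of ramified places, infinite ones included. Then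
$$\#\mathrm{Cl}(E)^\Gamma=\frac{h(E_0)\,2^{t-1}}{[U:U\cap NE^*]}. \tag{3.3}$$
Units are local norms at every unramified place. By the Hasse norm theorem, the norm residue symbols at the $t$ ramified places therefore embed $U/(U\cap NE^*)$ into $\{\pm1\}^t$, and by the product formula the image lies in the subgroup of product $1$. So the index divides $2^{t-1}$. Moreover the orbits of $\Gamma$ on $\mathrm{Cl}(E)$ have $1$ or $2$ elements, hence
$$h(E)\text{ is odd}\iff \#\mathrm{Cl}(E)^\Gamma\text{ is odd.}\tag{3.4}$$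

As an example take $E=\mathbb Q(\sqrt{-2p})$ over $\mathbb Q$. The places $2,p,\infty$ ramify, so $t=3$, and $-1$ is not a norm at $\infty$, so the index is $2$. There are $4/2=2$ classes fixed by $\Gamma$. As $\Gamma$ acts by $-1$ on $\mathrm{Cl}(E)$, there are two classes killed by $2$, in agreement with (F2).

**Hilbert $2$-class field.** The Hilbert $2$-class field $H$ of $K$ is the maximal unramified abelian extension of $2$-power degree. Artin reciprocity identifies $\mathrm{Gal}(H/K)$ with $A$, and the Frobenius of a prime is the $2$-primary component of its class. So a prime with component $c$ splits completely in the fixed field of $B\subset A$ iff $c\in B$. For example $\mathbb Q(\sqrt{-5},i)$ is the Hilbert $2$-class field of $\mathbb Q(\sqrt{-5})$, whose class number is $2$.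

## 4. Theorem 2 implies Theorem 1

**Step 1: $8\mid h(-2p)$.** The purpose is to know that $h(-2p)/8$ is an integer. Let $E=\mathbb Q(\sqrt{-2p})$, with ring of integers $\mathbb Z[\sqrt{-2p}]$, and $\mathfrak t^2=(2)$. The ideal $\mathfrak t$ is not principal because $x^2+2py^2=2$ has no integral solution. So $[\mathfrak t]$ has order $2$. As the $2$-part is cyclic, $[\mathfrak t]$ is the only class of order $2$, and $4\mid h(-2p)$ iff $[\mathfrak t]$ is a square.

The class of an ideal $\mathfrak a$ is a square iff $N\mathfrak a$ is a norm from $E^*$. Indeed, if $\mathfrak a=x\mathfrak b^2$ then $N\mathfrak a=N(x)(N\mathfrak b)^2$ is a norm. Conversely, if $N\mathfrak a=N(x)$, then $\mathfrak a x^{-1}$ is an ideal of norm $1$, hence of the form $\mathfrak b/\bar{\mathfrak b}$, and its class is that of $\mathfrak b^2$ because $\mathfrak b\bar{\mathfrak b}$ is principal. So we need $(2,-2p)_\ell=1$ for all $\ell$. This is clear at odd $\ell\ne p$ and at $\infty$; at $p$ the symbol is $\left(\frac 2p\right)=1$; at $2$ it follows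 from the product formula. Hence $4\mid h(-2p)$. By (F3), $4\parallel h(-2p)$ does not occur for $p\equiv15\pmod{16}$, so $8\mid h(-2p)$.

**Step 2: the congruence.** The purpose is to compare the two parities through the Jacobi symbol. By (F3) and Step 1, $(-1)^{h(-2p)/8}=(-1)^{(p+1)/16}\left(\frac{2u}{v}\right)$. By Theorem 2(b) and $4\mid h_K$, $(-1)^{h_K/4}=\left(\frac{2u}{v}\right)$. Dividing gives (1.1). If $p\equiv15\pmod{32}$, then $\frac{p+1}{16}$ is odd, and $h_K/4$ is odd iff $h(-2p)/8$ is even; this is (1). If $p\equiv31\pmod{32}$, then $\frac{p+1}{16}$ is even, and $h_K/4$ is odd iff $h(-2p)/8$ is odd; this is (2). $\blacksquare$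

From here on we prove Theorem 2. Throughout, $p\equiv15\pmod{16}$ and $p=u^2-2v^2$ are fixed.

## 5. Residue symbols of $2u$, $v$ and $u+v$ modulo $p$

This section collects the elementary input for the reciprocity computation. The number $u$ is odd. So is $v$, since otherwise $p\equiv1\pmod8$. Then $2v^2\equiv2\pmod{16}$, so $u^2\equiv1\pmod{16}$ and $u\equiv\pm1\pmod8$. Also $\gcd(u,v)=1$ because the square of the gcd divides $p$, and $p\nmid uv$, because $p\mid u$ or $p\mid v$ would force $p$ to divide both. Recall $\left(\frac2p\right)=1$, $\left(\frac{-1}p\right)=-1$. Since $p\equiv3\pmod4$, quadratic reciprocity reads $\left(\frac mp\right)=\left(\frac pm\right)\left(\frac{-1}m\right)$ for odd $m>0$ prime to $p$.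

* $\left(\frac{2u}p\right)=1$: since $p\equiv-2v^2\pmod u$, $\left(\frac up\right)=\left(\frac{-2}u\right)\left(\frac{-1}u\right)=\left(\frac2u\right)=1$.
* $\left(\frac vp\right)=\left(\frac{-1}v\right)$: since $p\equiv u^2\pmod v$.
* $\left(\frac{u+v}p\right)=1$: write $u+v=2^jm$ with $m$ odd. Then $\gcd(m,v)=1$ and $p\equiv v^2-2v^2=-v^2\pmod m$, so $\left(\frac mp\right)=\left(\frac{-1}m\right)\left(\frac{-1}m\right)=1$.

## 6. The fields $k$, $K$, $L$ and $M$

Here we set up the four fields and the parity of their class numbers.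

**The field $k=\mathbb Q(\sqrt p)$.** The ramified places of $k/\mathbb Q$ are $2$ and $p$. Since $(-1,p)_p=-1$, the unit index in (3.3) is $2$, and there is exactly one ambiguous class. So $h(k)$ is odd. Since $-1$ is not a norm, the fundamental unit $\varepsilon>1$ has norm $+1$, so it is totally positive. Let $\mathfrak q^2=(2)$.

Since $-p\equiv1\pmod{16}$, we have $\sqrt p=it_0$ in $k_{\mathfrak q}=\mathbb Q_2(i)$ with $t_0\in\mathbb Z_2$, $t_0^2=-p$, $t_0\equiv\pm1\pmod8$. One of $\pm t_0$ is a square in $\mathbb Q_2$, and $-1=i^2$, so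
$$\sqrt p\sim i\quad\text{in }k_{\mathfrak q}=\mathbb Q_2(i). \tag{6.1}$$

Let $\mathfrak q^{h(k)}=(\tau)$ with $\tau=a+b\sqrt p$, $a,b\in\mathbb Z$. Then $N\tau=\pm2^{h(k)}\equiv a^2\pmod p$. As $2$ is a square and $-1$ is not a square modulo $p$, $N\tau>0$, and we choose the sign so that $\tau$ is totally positive. Let $\infty_2$ be the real place of $k$ with $\sqrt p<0$.

**The field $K=k(\theta)$, $\theta=\sqrt[4]p$, $\theta^2=\sqrt p$.** $K/k$ is ramified exactly at $(\sqrt p)$, where $\sqrt p$ has odd order, at $\mathfrak q$, where by (6.1) the local extension is $\mathbb Q_2(i)(\sqrt i)=\mathbb Q_2(\zeta_8)$, and at $\infty_2$. So there is one prime $Q$ above $2$, with $\mathfrak qO_K=Q^2$ and $K_Q=\mathbb Q_2(\zeta_8)$. Also $(\sqrt p)=P^2$ with $P=(\theta)$ principal, of residue field $\mathbb F_p$. Let $\sigma$ generate $\mathrm{Gal}(K/k)$. For $c\in A$ the class $c+\sigma c$ comes from $\mathrm{Cl}(k)$, which has odd order, and lies in the $2$-group $A$; so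
$$\sigma\text{ acts on }A\text{ as }-1. \tag{6.2}$$
Since $Q^2=\mathfrak qO_K$ and $h(k)$ is odd, $[Q]\in A[2]$.

**The field $L=K(\sqrt2)$.** If $\sqrt2\in K=k(\sqrt{\sqrt p})$, then $2$ or $2\sqrt p$ would be a square in $k$. The first is not, and the second is negative at $\infty_2$. So $[L:K]=2$. The extension $L/K$ is unramified: at $Q$ because $\sqrt2\in\mathbb Q_2(\zeta_8)=K_Q$ (so $Q$ even splits), at odd primes because $2$ is a unit, at infinity because $2>0$.

Let $H$ be the Hilbert $2$-class field of $K$, cyclic over $K$ with group $A$. An unramified Galois extension of $K$ of $2$-power degree has a Galois group with cyclic abelianization. A $2$-group with cyclic abelianization is cyclic, because it is generated by one element modulo its Frattini subgroup. So such an extension is abelian and lies in $H$. Apply this to the Hilbert $2$-class fields of $H$ and of $L$. Both are Galois over $K$, so both lie in $H$. Hence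
$$h(H)\text{ is odd, and }H\text{ is also the Hilbert }2\text{-class field of }L. \tag{6.3}$$
$L$ is the unique quadratic subextension of $H/K$. As $4\mid|A|$, there is a unique cyclic quartic one; call it $L_4$.

**The field $M=k(\sqrt2)=\mathbb Q(\sqrt2,\sqrt p)$.** Put $k_2=\mathbb Q(\sqrt2)$. Let $\nu$ generate $\mathrm{Gal}(M/k)$, so $\nu(\sqrt2)=-\sqrt2$, and let $\varphi$ generate $\mathrm{Gal}(M/k_2)$, so $\varphi(\sqrt p)=-\sqrt p$. Put $\pi=u+v\sqrt2$, $\pi'=u-v\sqrt2$, so $\pi\pi'=p$. In $M$ we have $(\pi)=\mathfrak P^2$, $(\pi')=\mathfrak P'^2$, with residue fields $\mathbb F_p$, and $\sqrt pO_M=\mathfrak P\mathfrak P'$; $\nu$ swaps $\mathfrak P,\mathfrak P'$ and $\varphi$ fixes each. By (6.1) the completion of $M$ above $2$ is $\mathbb Q_2(\sqrt 2,i)=\mathbb Q_2(\zeta_8)$, totally ramified. So there is one prime $\mathfrak Q$ above $2$, $(2)=\mathfrak Q^4$, $\mathfrak qO_M=\mathfrak Q^2$, $M_{\mathfrak Q}=\mathbb Q_2(\zeta_8)$. The extension $M/k$ is ramified only at $\mathfrak q$. By Kummer theory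
$$k^*\cap M^{*2}=k^{*2}\cup2k^{*2}. \tag{6.4}$$

*The class number $h(M)$ is odd.* The extension $M/k_2=k_2(\sqrt p)/k_2$ is ramified exactly at $\pi,\pi',\sqrt2$, so $t=3$. At $(\pi,\pi')$ the unit $-1$ has symbols $(-1,-1)$. The symbols of $1+\sqrt2$ at $\pi$ and $\pi'$ have product
$$\left(\frac{1+\sqrt2}{\pi}\right)\left(\frac{1-\sqrt2}{\pi}\right)=\left(\frac{-1}p\right)=-1 .$$
So the unit index is $4=2^{t-1}$, and (3.3) with $h(k_2)=1$ gives one ambiguous class. By (3.4), $h(M)$ is odd.

The field $L=M(\theta)$ is ramified over $M$ exactly at $\mathfrak P,\mathfrak P'$ and at the two real places with $\sqrt p<0$. The prime $\mathfrak Q$ splits in $L$, since $\sqrt p\sim i=\zeta_8^2\sim1$ in $\mathbb Q_2(\zeta_8)$.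

## 7. The dihedral field $L_4$ and the elements $\beta,\beta'$

The condition $[Q]\in4A$ means that $Q$ splits completely in $L_4$. We do not know $L_4$ explicitly. The purpose of this section is to describe it over $M$ well enough to use reciprocity.

**The group.** By uniqueness $L_4/k$ is Galois. Put $G=\mathrm{Gal}(L_4/k)$, $\mathrm{Gal}(L_4/K)=\langle r\rangle$, $z=r^2$. By (6.2), elements outside $\langle r\rangle$ act on $\langle r\rangle$ by inversion. An inertia group above $(\sqrt p)$ meets $\langle r\rangle$ trivially, because $L_4/K$ is unramified, and has order $2$, because $(\sqrt p)$ ramifies in $K$. So there is an involution outside $\langle r\rangle$, and $G$ is dihedral of order $8$. We have $\mathrm{Gal}(L_4/L)=\langle z\rangle$. The group $V=\mathrm{Gal}(L_4/M)$ has order $4$, contains $z$ and differs from $\langle r\rangle$ because $M\ne K$. So $V=\{1,z,s,sz\}$ is a Klein four-group. Finally $r|_M=\nu$, as $r$ fixes $k$ and moves $\sqrt2$, and $rsr^{-1}=r\cdot r\,s=sz$.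

**Inertia.** Since $L/M$ ramifies at $\mathfrak P,\mathfrak P'$ and $L_4/L$ does not, the inertia groups $I_{\mathfrak P},I_{\mathfrak P'}\subset V$ have order $2$ and differ from $\langle z\rangle$. As $r|_M=\nu$ swaps $\mathfrak P$ and $\mathfrak P'$, conjugation by $r$ swaps these groups. We name $s$ so that $I_{\mathfrak P'}=\langle s\rangle$, $I_{\mathfrak P}=\langle sz\rangle$. In the same way the decomposition groups at the two real places with $\sqrt p<0$, swapped by $\nu$, are $\langle s\rangle$ at one of them, called $\infty_a$, and $\langle sz\rangle$ at the other, called $\infty_b$. Above the place of $k$ with $\sqrt p>0$ the field $K$ is real, hence so is $L$, hence so is the unramified extension $L_4$; so the real places of $M$ with $\sqrt p>0$ split completely. At $\mathfrak Q$, and at all finite places other than $\mathfrak P,\mathfrak P'$, $L_4/M$ is unramified.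

**The elements.** Let $F=L_4^{\langle s\rangle}=M(\sqrt\beta)$ and $F'=L_4^{\langle sz\rangle}=r(F)=M(\sqrt{\beta'})$ with $\beta'=\nu(\beta)$. The inertia groups give:

(7.1) $F/M$ is ramified exactly at $\mathfrak P,\infty_b$, and $F'/M$ exactly at $\mathfrak P',\infty_a$. The order $\mathrm{ord}_v\beta$ is odd only for $v=\mathfrak P$, and $\mathrm{ord}_v\beta'$ only for $v=\mathfrak P'$. Where $\sqrt p>0$, both are positive. At $\infty_a$: $\beta>0>\beta'$. At $\infty_b$: $\beta<0<\beta'$.

(7.2) $\beta\beta'\sqrt p\in M^{*2}$, because the third quadratic subextension of $L_4/M$ is $L=M(\sqrt{\sqrt p})$.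

(7.3) $\beta\in M_{\mathfrak P'}^{*2}$ and $\beta'\in M_{\mathfrak P}^{*2}$. Indeed $P=(\theta)$ is principal of residue degree $1$ over $(\sqrt p)$, and splits completely in $L_4\subset H$. So all residue degrees of $L_4$ over $(\sqrt p)$ are $1$ and decomposition groups equal inertia groups. At $\mathfrak P'$ this group is $\langle s\rangle$, which fixes $F$; at $\mathfrak P$ it is $\langle sz\rangle$, which fixes $F'$.

(7.4) $N_{M/k}\beta\sim2\sqrt p$ in $k$. Put $\sqrt{\beta'}:=r(\sqrt\beta)$. Then $r(\sqrt{\beta'})=z(\sqrt\beta)=-\sqrt\beta$. So $\xi=\sqrt\beta\sqrt{\beta'}$ satisfies $r\xi=-\xi$ and $\xi^2=\beta\beta'=N_{M/k}\beta\in k$. By (7.2) and (6.4), $\xi^2\sim\sqrt p$ or $\xi^2\sim2\sqrt p$ in $k$. In the first case $\xi\in k\theta\subset K$ would be fixed by $r$, a contradiction.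

(7.5) $[Q]\in4A\iff Q$ splits completely in $L_4\iff\beta'\in M_{\mathfrak Q}^{*2}\iff\beta\in M_{\mathfrak Q}^{*2}$. The first equivalence is Artin reciprocity, as $\mathrm{Gal}(L_4/K)=A/4A$. For the others, $Q$ splits in $L$ into the two primes of $L$ above $\mathfrak Q$, both with completion $M_{\mathfrak Q}$; $L_4=L(\sqrt{\beta'})=L(\sqrt\beta)$; and $\beta\beta'\sim\sqrt p\sim1$ in $M_{\mathfrak Q}$.

| place of $M$ | $\beta$ | $\beta'$ |
|---|---|---|
| $\mathfrak P$ | odd order | square |
| $\mathfrak P'$ | square | odd order |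
| $\infty_a$ | positive | negative |
| $\infty_b$ | negative | positive |
| real, $\sqrt p>0$ | positive | positive |
| other finite | $F$ unramified | $F'$ unramified |

## 8. The class of $Q$ and the Jacobi symbol

Put $\chi=1$ if $\beta'\in M_{\mathfrak Q}^{*2}$ and $\chi=-1$ otherwise. We show $\chi=\left(\frac{2u}v\right)$, by applying the product formula for $(\cdot,\beta')_M$ to an element whose order at $\mathfrak Q$ is odd and whose other prime factors are under control. That element is $\pi+\sqrt p$.

**Step 1: the sign of $\sqrt2$ at $\infty_a$.** The place $\infty_a$ was defined by $L_4$, so we must find out which one it is. Take the product formula for $(1+\sqrt2,\beta')_M$. By (3.1) and (7.1) only $\mathfrak P'$ and $\infty_a$ contribute. As $\pi'\in\mathfrak P'$, $\sqrt2\equiv u/v\pmod{\mathfrak P'}$. Hence, by (3.2) and Section 5,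
$$S:=\mathrm{sgn}_{\infty_a}(1+\sqrt2)=\left(\frac{1+\sqrt2}{\mathfrak P'}\right)=\left(\frac{(u+v)v}p\right)=\left(\frac{-1}v\right).$$
So $\sqrt2$ has sign $S$ at $\infty_a$.

**Step 2: factorization of $\pi+\sqrt p$.** We need its divisor. Start with $(u+\sqrt p)(u-\sqrt p)=2v^2$ in $k$. Let $\ell\mid v$ be a prime. Then $\ell$ is odd, $\ell\nmid u$ and $p\equiv u^2\pmod\ell$, so $\ell$ splits in $k$. No prime above $\ell$ divides both $u+\sqrt p$ and $u-\sqrt p$, since it would divide $2u$. If both primes above $\ell$ divided $u+\sqrt p$, conjugation would give such a common divisor. So exactly one prime $\mathfrak l$ above $\ell$ divides $u+\sqrt p$; it has degree $1$ and exponent $2\,\mathrm{ord}_\ell v$. At $2$ the norm $2v^2$ has order $1$. Thus $(u+\sqrt p)=\mathfrak q\mathfrak v^2$ with $N\mathfrak v=v$. Since $\pi+\pi'=2u$ and $\pi\pi'=p$,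
$$(\pi+\sqrt p)^2=\pi(\pi+\pi'+2\sqrt p)=2\pi(u+\sqrt p),$$
whose ideal is $\mathfrak Q^4\mathfrak P^2\mathfrak Q^2\mathfrak v^2$. So $(\pi+\sqrt p)=\mathfrak Q^3\,\mathfrak P\,\mathfrak v$ in $M$.

**Step 3: the contribution of $\mathfrak v$.** Let $\chi'$ be the quadratic Artin character of $F'/M$ on ideals prime to $\mathfrak P'$. We compute $\chi'(\mathfrak vO_M)$ by going down to $k$. Let $\mathfrak v^o=(w)$ with $w\in k$ and $o$ odd, which is possible as $h(k)$ is odd. In the product formula for $(w,\beta')_M$ only $\mathfrak v,\mathfrak P',\infty_a$ contribute, so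
$$\chi'(\mathfrak vO_M)=\chi'(\mathfrak vO_M)^o=T:=\left(\frac w{\sqrt p}\right)\mathrm{sgn}_{\infty_2}(w).$$
Here we used that $\mathfrak P'$ has degree $1$ over $(\sqrt p)$. In the product formula for $(w,\sqrt p)_k$ the contributing places are the $\mathfrak l\mid\mathfrak v$, $(\sqrt p)$, $\mathfrak q$, $\infty_2$. As $\sqrt p\equiv-u\pmod{\mathfrak l}$ and $o$ is odd,
$$T=\prod_{\mathfrak l\mid\mathfrak v}\left(\frac{\sqrt p}{\mathfrak l}\right)^{o\,\mathrm{ord}_{\mathfrak l}\mathfrak v}\cdot(w,\sqrt p)_{\mathfrak q}=\left(\frac{-u}v\right)(w,i)_{\mathbb Q_2(i)}.$$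
The last symbol is $1$ iff the unit $w$ is a norm from $\mathbb Q_2(\zeta_8)$ to $\mathbb Q_2(i)$. As $\mathbb Q_2(\zeta_8)/\mathbb Q_2$ is abelian, functoriality of the local reciprocity map says that this holds iff $N_{\mathbb Q_2(i)/\mathbb Q_2}w$ is a norm from $\mathbb Q_2(\zeta_8)$ to $\mathbb Q_2$, that is, iff this unit is $\equiv1\pmod8$. Now $Nw=\pm v^o$, $v^o\equiv v\pmod8$, and $Nw\equiv1\pmod4$ because it is a unit norm from $\mathbb Q_2(i)$. So $Nw\equiv1\pmod8$ iff $v\equiv\pm1\pmod8$, and $(w,i)=\left(\frac2v\right)$. Hence $T=\left(\frac{-u}v\right)\left(\frac2v\right)$.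

**Step 4: the product formula for $(\pi+\sqrt p,\beta')_M$.** This is where $\chi$ comes out.

* At $\mathfrak P'$: $\pi+\sqrt p\equiv\pi\equiv2u$, a unit, with symbol $\left(\frac{2u}p\right)=1$.
* At $\mathfrak P$: $1$ by (7.3).
* At $\mathfrak Q$: the order is $3$ and $F'/M$ is unramified, so the symbol is $\chi^3=\chi$.
* On $\mathfrak v$: $T$.
* At $\infty_a$ the value is $u+Sv\sqrt2-\sqrt{u^2-2v^2}$ with positive real roots. For $S=1$ it is positive. For $S=-1$ it is negative, since $0<u-v\sqrt2<\sqrt{(u-v\sqrt2)(u+v\sqrt2)}$. So the symbol is $S$.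
* Elsewhere: $1$.

So $\chi=ST=\left(\frac{-1}v\right)\left(\frac{-u}v\right)\left(\frac2v\right)=\left(\frac{2u}v\right)$. With (7.5) this proves Theorem 2(a).

For a check take $p=31$, $u=7$, $v=3$. Then $S=\left(\frac{-1}3\right)=-1$ and $7+\sqrt{31}$ has norm $18$. The element $w=11+2\sqrt{31}$ has norm $-3$ and is divisible by the prime $\mathfrak v$ above $3$ with $\sqrt{31}\equiv-7\equiv2$, so $(w)=\mathfrak v$. By definition $T=\left(\frac{11}{31}\right)\mathrm{sgn}(11-2\cdot5.56\ldots)=(-1)(-1)=1$, and the formula gives $\left(\frac{-7}3\right)\left(\frac23\right)=(-1)(-1)=1$. So $\chi=-1=\left(\frac{14}3\right)$.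

**Step 5: one half of Theorem 2(b).** Suppose $\left(\frac{2u}v\right)=-1$. Then $[Q]\in A[2]$ and $[Q]\notin4A$. If $8\mid|A|$, then $A[2]\subset4A$ because $A$ is cyclic, a contradiction. So $4\parallel h_K$.

## 9. The case $[Q]=0$, and a unit forced by $|A|=4$

Now let $\left(\frac{2u}v\right)=1$. The first thing to try is to run Step 5 backwards. We know $[Q]\in A[2]\cap4A$. If $[Q]\ne0$, then $4A\neq0$ and $8\mid|A|$, as wanted. But if $[Q]=0$, the relation $[Q]\in4A$ is empty. It is compatible with $|A|=4$, where $4A=0$. So the splitting of $Q$ alone cannot decide the matter, and we need an obstruction of another kind to $|A|=4$. We find it in the units of $F$.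

**From now on assume $\left(\frac{2u}v\right)=1$ and, for contradiction, $|A|=4$.** Then $\beta,\beta'\in M_{\mathfrak Q}^{*2}$ by (7.5), $[Q]\in4A=0$, $L_4=H$, and $h(L_4)$ is odd by (6.3).

**Step 1: $h(F)$ is odd.** We need this to use (3.3) for $L_4/F$. $F/M$ is ramified exactly at $\mathfrak P$ and $\infty_b$, so the unit index divides $2$. It equals $2$, because $-1$ is not a norm at $\infty_b$. So the number of ambiguous classes is $h(M)$, which is odd, and $h(F)$ is odd by (3.4).

**Step 2: units of $F$ with prescribed symbols.** The aim is to turn "$h(L_4)$ odd" into the existence of a unit. We have $L_4=F(\sqrt{\beta'})$ with group $\langle s\rangle$. By Section 7 the ramified places are those above $\mathfrak P'$ and $\infty_a$. By (7.3) $\mathfrak P'$ splits in $F$, into $\mathfrak P'_1,\mathfrak P_2'$. As $\beta>0$ at $\infty_a$, there are two real places $v_1,v_2$ above $\infty_a$. So $t=4$. As $h(L_4)$ and $h(F)$ are odd, (3.3) and (3.4) force $[E_F:E_F\cap NL_4^*]=8=2^{t-1}$, where $E_F$ is the unit group of $F$.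 So the embedding described after (3.3),
$$e\mapsto\big((e,\beta')_{\mathfrak P_1'},\ (e,\beta')_{\mathfrak P_2'},\ \mathrm{sgn}_{v_1}e,\ \mathrm{sgn}_{v_2}e\big),$$
maps $E_F$ onto the subgroup of $\{\pm1\}^4$ of product $1$. Hence:

(9.1) There is $e_0\in E_F$ with image $(-1,-1,+1,+1)$. Its norm $\eta_0=N_{F/M}e_0$ lies in $E_M^+:=\{\eta\in E_M:\eta>0\text{ at }\infty_a\text{ and }\infty_b\}$.

At $\infty_a$ the norm is a product of two positive numbers, and at $\infty_b$ the field $F$ is complex.

The group $E_M^+/E_M^2$ is small and can be listed, so we would like a contradiction from $\eta_0$. But the Hilbert symbols of $\eta_0$ in $M$ see nothing: at $\mathfrak P'$, for instance, $(\eta_0,\beta')_{\mathfrak P'}=(e_0,\beta')_{\mathfrak P'_1}(e_0,\beta')_{\mathfrak P_2'}=(-1)(-1)=1$. The two minus signs cancel. The remedy is to use only one of the two places of $F$ above each split place of $M$.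

## 10. Half a product formula: the homomorphism $\Theta$

Let $\mathcal D=\{x\in M^*:(x,\beta)_v=(x,\beta')_v=1\text{ for all }v\}$, a group containing $M^{*2}$. Let $\mathcal N$ be the set of finite $v$ inert in $F$ with $\beta'\notin M_v^{*2}$. Then $\mathfrak P\notin\mathcal N$, as it ramifies in $F$, and $\mathfrak P',\mathfrak Q\notin\mathcal N$, as they split in $F$.

**Definition of $\Theta$.** For $x\in\mathcal D$ choose $e\in F^*$ with $N_{F/M}e=x$, by the Hasse norm theorem. For each place $v$ of $M$, finite or infinite, pick a place $w_v\mid v$ of $F$, and set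
$$\lambda_v(e)=\begin{cases}(e,\beta')_{w_v}&v\text{ split in }F,\\(-1)^{\mathrm{ord}_{w_v}e}&v\in\mathcal N,\\1&\text{otherwise,}\end{cases}\qquad\Theta(x)=\Theta(e)=\prod_v\lambda_v(e).$$

Almost all factors are $1$. The third case consists of inert $v$ with $\beta'\in M_v^{*2}$, of $v=\mathfrak P$ and of $v=\infty_b$. So by (7.1) and (7.3)
$$v\text{ not split in }F,\ v\notin\mathcal N\ \Longrightarrow\ \beta'\in M_v^{*2}. \tag{10.1}$$
Also, for $v\in\mathcal N$ both $\beta$ and $\beta'$ are nonsquares in $M_v$ and both give the unramified quadratic extension (note $v\neq\mathfrak P,\mathfrak P'$). So $\beta\beta'\in M_v^{*2}$, and by (7.2)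
$$v\in\mathcal N\ \Longrightarrow\ \sqrt p\in M_v^{*2},\quad (m,\beta)_v=(m,\beta')_v=(-1)^{\mathrm{ord}_vm}\text{ for }m\in M^*. \tag{10.2}$$

**Lemma 3.** $\Theta$ is a well-defined homomorphism $\mathcal D/M^{*2}\to\{\pm1\}$.

*Proof.* Independence of $w_v$: for split $v$ the two possible values have product $(x,\beta')_v=1$, as the two images of $e$ in $M_v$ have product $x$. For inert $v$ there is no choice.

Let $m\in M^*$. Passing from $e$ to $em$ multiplies $\Theta(e)$ by $\prod_{v\text{ split}}(m,\beta')_v\prod_{v\in\mathcal N}(-1)^{\mathrm{ord}_vm}$. By (10.2) and (10.1) this equals $\prod_{\text{all }v}(m,\beta')_v=1$. So $\Theta(em)=\Theta(e)$. Clearly $\Theta(et^2)=\Theta(e)$ for $t\in F^*$, since $\lambda_v(t^2)=1$.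

Now let $Ne_1=m^2Ne_2$ with $m\in M^*$. By Hilbert 90 there is $t\in F^*$ with $e_1=e_2m\,t/z(t)=e_2m\,t^2/N_{F/M}(t)$. Here $m$ and $N_{F/M}(t)$ are in $M^*$, so $\Theta(e_1)=\Theta(e_2)$. Multiplicativity is clear if the same $w_v$ are used. $\blacksquare$

As an illustration, for $x=m^2$ one may take $e=m$, and $\Theta(m^2)=\prod_v(m,\beta')_v=1$ is the ordinary product formula. For general $e$ the same product runs over half of the places of $F$ above the split $v$.

**Values on units.** We check that $\Theta$ sees the unit $\eta_0$. First, $E_M^+\subset\mathcal D$. Let $\eta\in E_M^+$. Then $(\eta,\beta)_v=1$ for finite $v\ne\mathfrak P$ by (3.1), at real places because $\beta<0$ only at $\infty_b$, where $\eta>0$, and then at $\mathfrak P$ by the product formula. For $\beta'$ use $\mathfrak P',\infty_a$ instead. If $\eta=Ne$ with $e\in E_F$, only $\mathfrak P'$ and $\infty_a$ contribute to $\Theta(e)$: at all other split $v$ either $v$ is finite, $F'/M$ is unramified at $v$ and $e$ is a unit, or $v$ is real with $\beta'>0$;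 and at $v\in\mathcal N$ the order of $e$ is $0$. By (9.1), $\Theta(e_0)=(-1)(+1)$, that is
$$\Theta(\eta_0)=-1. \tag{10.3}$$

We shall show $\Theta=1$ on $E_M^+$. The group $E_M^+/E_M^2$ has order $4$ (Section 14), and modulo squares its elements are built from three kinds of elements of $\mathcal D$: elements of $k$, a certain norm from $L$, and $\varphi(\beta)$. The next three sections compute $\Theta$ on these.

## 11. $\Theta$ on elements of $k$

**Lemma 4.** If $d\in k^*\cap\mathcal D$, then $\Theta(d)=1$.

**Step 1: replace $e$ by an element of $M$ at the split places.** The aim is to turn $\Theta$ into a parity count over $\mathcal N$. Let $N_{F/M}e=d$, $e'=r(e)\in F'$, $y=e+e'$. As $z$ is central, $e'\cdot z(e')=r(e\cdot ze)=r(d)=d$. As $sz$ fixes $F'$, $s$ acts on $F'$ as $z$. So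
$$N_{L_4/F}(y)=(e+e')(e+ze')=e^2+e(e'+ze')+e\cdot ze=ef,\qquad f=T_e+\nu(T_e)\in k,\quad T_e=\mathrm{Tr}_{F/M}e,$$
where we used $e'+ze'=r(T_e)=\nu(T_e)$.

If $f=0$, then $y=0$, so $e=-e'\in F\cap F'=M$, $d=e^2\in M^{*2}$ and $\Theta(d)=1$.

Let $f\ne0$. As $ef$ is a norm from $L_4=F(\sqrt{\beta'})$, for split $v$ we have $(ef,\beta')_{w_v}=1$, so $\lambda_v(e)=(f,\beta')_v$. In the product formula for $(f,\beta')_M$ the nonsplit $v\notin\mathcal N$ contribute $1$ by (10.1), and $v\in\mathcal N$ contributes $(-1)^{\mathrm{ord}_vf}$ by (10.2). So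
$$\Theta(d)=\prod_{v\in\mathcal N}(-1)^{\mathrm{ord}_vf+\mathrm{ord}_{w_v}e}. \tag{11.1}$$

**Step 2: places not fixed by $\nu$ cancel.** The set $\mathcal N$ is the set of finite $v$ at which $\beta$ and $\beta'=\nu(\beta)$ are both nonsquares: this condition excludes $\mathfrak P$ and $\mathfrak P'$ by (7.3), so $v$ is then inert in $F$. As $\nu$ exchanges $\beta$ and $\beta'$, $\mathcal N$ is $\nu$-stable. For $v\in\mathcal N$, $2\,\mathrm{ord}_{w_v}e=\mathrm{ord}_vd$. As $f,d\in k$, the exponents in (11.1) at $v$ and $\nu v$ agree, so pairs $v\ne\nu v$ cancel.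

**Step 3: places fixed by $\nu$ contribute $1$.** Let $v=\nu v\in\mathcal N$. The prime $\mathfrak l$ of $k$ below $v$ is inert in $M$, because $v\ne\mathfrak Q$, and is unramified in $L_4$. Let $\mathfrak w\mid v$ be a prime of $L_4$ with decomposition group $D\subset G$; $D$ is cyclic. So $D\cap V$ has order at most $2$. It acts nontrivially on $F$ and on $F'$, because $v$ is inert in both. So it is neither trivial nor $\langle s\rangle$ nor $\langle sz\rangle$, and $D\cap V=\langle z\rangle$. Since $D$ maps onto $\mathrm{Gal}(M/k)$, it is cyclic of order $4$, so $D=\langle r\rangle$, the only cyclic subgroup of order $4$ of the dihedral group $G$. Hence $\mathrm{ord}_{\mathfrak w}\circ r=\mathrm{ord}_{\mathfrak w}$. Now $r^3(y)=r^3(e)+r^4(e)=z(e')+e$, so $ef=y\,r^3(y)$. As $\mathfrak w$ is unramified over $v$,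
$$\mathrm{ord}_{w_v}e+\mathrm{ord}_vf=\mathrm{ord}_{\mathfrak w}(ef)=2\,\mathrm{ord}_{\mathfrak w}y,$$
which is even. So $\Theta(d)=1$. $\blacksquare$

## 12. $\Theta$ on a norm from $L$

**Lemma 5.** Let $\mathfrak P_L$ be the prime of $L$ above $\mathfrak P$, and suppose $(g)=\mathfrak P_L^{\,o}$ with $g\in L$ and $o$ odd. Put $x_1=N_{L/M}g$. Then $x_1\in\mathcal D$ and $\Theta(x_1)=1$.

**Step 1: $x_1\in\mathcal D$.** The prime $\mathfrak P$ ramifies in $L$, so $(x_1)=\mathfrak P^o$, and $x_1>0$ at $\infty_a,\infty_b$, where $L$ is complex. By (3.1), $(x_1,\beta)_v=1$ for finite $v\ne\mathfrak P$. It is $1$ at real places, since $\beta<0$ only at $\infty_b$, hence also at $\mathfrak P$. Next, $(x_1,\beta')_v=1$ for finite $v\ne\mathfrak P,\mathfrak P'$ by (3.1), at $\mathfrak P$ by (7.3), at real places since $\beta'<0$ only at $\infty_a$, hence also at $\mathfrak P'$.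

**Step 2: the same trick with $g$ in place of $e'$.** The aim is again a formula like (11.1). Let $N_{F/M}e=x_1$ and $y=e+g\in L_4$. We have $s|_F=1$, $s|_L\ne1$, $z|_L=1$, $z|_F\ne1$, and $e\cdot ze=x_1=g\cdot sg$. So
$$N_{L_4/F}(y)=(e+g)(e+sg)=ef,\qquad N_{L_4/L}(y)=(e+g)(ze+g)=gf,\qquad f=\mathrm{Tr}_{F/M}e+\mathrm{Tr}_{L/M}g\in M.$$
For the first, $e^2+e(g+sg)+g\cdot sg=e(e+g+sg+ze)$; for the second, $e\cdot ze+g(e+ze)+g^2=g(sg+e+ze+g)$. If $f=0$, then $y=0$, $e=-g\in F\cap L=M$ and $x_1=e^2$, contradicting that $\mathrm{ord}_{\mathfrak P}x_1=o$ is odd. So $f\ne0$. As in Step 1 of Section 11 (only $f\in M^*$ and the fact that $ef$ is a norm from $L_4$ were used there), $\Theta(x_1)=\prod_{v\in\mathcal N}(-1)^{\mathrm{ord}_vf+\mathrm{ord}_{w_v}e}$.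

**Step 3: each factor is $1$.** The second norm relation serves for this. Let $v\in\mathcal N$. Then $\mathrm{ord}_{w_v}e=\frac12\mathrm{ord}_vx_1=0$ as $v\neq\mathfrak P$. By (10.2), $\sqrt p\in M_v^{*2}$, so $v$ splits in $L$. For $w\mid v$ in $L$, $(gf,\beta)_w=1$ because $L_4=L(\sqrt\beta)$, and $(g,\beta)_w=1$ because $g$ is a unit at $w$ and $L_4/L$ is unramified. So, with $L_w=M_v$ and (10.2), $1=(f,\beta)_v=(-1)^{\mathrm{ord}_vf}$. Hence $\Theta(x_1)=1$. $\blacksquare$

## 13. $\Theta$ on $\varphi(\beta)$

Write $x^\varphi=\varphi(x)$.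

**Lemma 6.** $\beta^\varphi\in\mathcal D$ and $\Theta(\beta^\varphi)=1$.

**Step 1: $\beta^\varphi\in\mathcal D$.** The element $\beta^\varphi$ has odd order only at $\varphi(\mathfrak P)=\mathfrak P$, and $\beta^\varphi>0$ where $\sqrt p<0$, because $\beta>0$ where $\sqrt p>0$. So $(\beta^\varphi,\beta)_v=1$ for finite $v\ne\mathfrak P$ by (3.1), at real places by positivity at $\infty_b$, and hence at $\mathfrak P$. Similarly $(\beta^\varphi,\beta')_v=1$ for finite $v\ne\mathfrak P,\mathfrak P'$ by (3.1), at $\mathfrak P$ by (7.3), at real places by positivity at $\infty_a$, and hence at $\mathfrak P'$.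

**Step 2: there are $X\in k_2^*$, $Y\in M^*$ with $\mathrm{Tr}_{M/k_2}(\beta Y^2)=X^2$.** This produces an explicit element of $F$ with norm $\beta^\varphi$ up to squares. The ternary form $\mathrm{Tr}_{M/k_2}(\beta Y^2)-X^2$ over $k_2$ is nondegenerate. We check that it is isotropic at every place of $k_2$.

* At finite $w_0\nmid2p$: $M/k_2$ is unramified at $w_0$ and $\beta$ has even order above $w_0$. After scaling $Y$ by an element of $(M\otimes k_{2,w_0})^*$, $\beta$ is a unit above $w_0$, and then the form is unimodular of rank $3$ in odd residue characteristic. It has a nontrivial zero over the residue field, which lifts by Hensel's lemma.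
* At $\pi'$: $k_{2,\pi'}=\mathbb Q_p$, and by (7.3) $\beta$ is a square in $M_{\mathfrak P'}$. For $Y=\beta^{-1/2}$ the form is $\mathrm{Tr}(1)-X^2=2-X^2$, and $2$ is a square in $\mathbb Q_p$.
* At $\pi$: by (7.2), (7.3), $\beta\sim\sqrt p$ in $M_{\mathfrak P}=\mathbb Q_p(\sqrt p)$, and $\mathrm{Tr}\big(\sqrt p(y_1+y_2\sqrt p)^2\big)=4py_1y_2$ is a hyperbolic plane.
* At $\sqrt2$: $\beta\in M_{\mathfrak Q}^{*2}$, and $\mathrm{Tr}(1)=2=(\sqrt2)^2$. This uses our assumption $\left(\frac{2u}v\right)=1$.
* At a real place: above it there is a real place of $M$ with $\sqrt p>0$, where $\beta>0$. So $\mathrm{Tr}(\beta Y^2)$ represents $1$.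

By Hasse–Minkowski the form is isotropic over $k_2$. It is then equivalent to $\alpha\beta_0+c\gamma^2$ in variables $\alpha,\beta_0,\gamma$, with $c\ne0$, whose isotropic vectors $(1,0,0),(0,1,0),(1,-c,1)$ span the space. So some isotropic vector has $X\ne0$, and then $Y\ne0$.

Put $\beta_1=\beta Y^2$, $\sqrt{\beta_1}=Y\sqrt\beta$, $e=X+\sqrt{\beta_1}\in F$. Then $X^2=\beta_1+\beta_1^\varphi$ and $N_{F/M}e=X^2-\beta_1=\beta_1^\varphi\sim\beta^\varphi$. So $\Theta(\beta^\varphi)=\Theta(e)$. As $\prod_v(X,\beta')_v=1$,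
$$\Theta(\beta^\varphi)=\prod_v\lambda_v(e)\,(X,\beta')_v. \tag{13.1}$$

**Step 3: reduction to bad places, for $v\nmid2p\infty$.** The aim is to evaluate the factors of (13.1) away from $2p\infty$. If $\beta'\in M_v^{*2}$, then $\lambda_v(e)=1=(X,\beta')_v$. Suppose $\beta'\notin M_v^{*2}$. Whether $v$ is split or inert in $F$, $\lambda_v(e)=(-1)^{\mathrm{ord}_we}$ with $w=w_v$, by (3.1) or by definition. Also $(X,\beta')_v=(-1)^x$ with $x=\mathrm{ord}_vX$. Let $\mathrm{ord}_v\beta_1=2b$ and $\mathrm{ord}_v\beta_1^\varphi=2b^*$; both are even as $v\ne\mathfrak P$. I claim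
$$\mathrm{ord}_we\equiv\min(x,b)\pmod2.$$
As $F/M$ is unramified at $v$, $\mathrm{ord}_w\sqrt{\beta_1}=b$, so the claim is clear if $x\ne b$. If $x=b$, then $e$ and $ze=X-\sqrt{\beta_1}$ have orders $n_1,n_2\ge x$ at $w$ and $n_1+n_2=2b^*$. From $e+ze=2X$ and $v\nmid2$, $\min(n_1,n_2)=x$. So $n_1\equiv n_2\equiv x$.

Call $v\nmid2p\infty$ *bad* if $\beta'\notin M_v^{*2}$ and $x>b$. The factor of (13.1) at $v$ is $(-1)^{x-b}$ if $v$ is bad, and $1$ for all other $v\nmid2p\infty$.

**Step 4: bad places cancel.** Let $v\nmid2p\infty$ with $x>b$. From $X^2=\beta_1+\beta_1^\varphi$ we get $b^*=b$ and $\beta_1^\varphi/\beta_1\equiv-1\pmod v$. Put $n=N_{M/k_2}\beta\sim\beta_1\beta_1^\varphi$ and $n'=N_{M/k_2}\beta'$. The norm of $\sqrt p$ is $-p$, so taking norms in (7.2) gives $n'\sim-pn$ in $k_2$.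

*Case $v\ne v^\varphi$.* In $M_v$, $-n\sim\beta_1^2\cdot(-\beta_1^\varphi/\beta_1)$, and the last factor is $\equiv1\pmod v$ with $v$ odd, hence a square. Also $p$ is a square in $M$. So $n'=\beta'\beta'^\varphi\in M_v^{*2}$. Thus $\beta'$ is a nonsquare at $v$ iff $\beta'^\varphi$ is, that is, iff $\beta'$ is a nonsquare at $v^\varphi$. The numbers $x$ and $b$ are the same at $v^\varphi$, because $X\in k_2$ and $b^*=b$. So the bad places of this kind come in pairs with equal factors, and cancel.

*Case $v=v^\varphi$.* As $v\nmid2p$, $v$ is inert over a place $w_0$ of $k_2$, with residue field $\mathbb F_{\mathsf q}$. Write $\beta_1=\varpi^{2b}\mu$ with $\varpi\in k_2$ a uniformizer at $w_0$. Since $\varphi$ acts on the residue field of $v$ as the $\mathsf q$-th power, $\bar\mu^{\mathsf q}=-\bar\mu$. So $\bar\mu\notin\mathbb F_{\mathsf q}$ and $\bar\mu^2\in\mathbb F_{\mathsf q}$. Hence $-n\sim-\mu\mu^\varphi\equiv\mu^2$ is a nonsquare unit at $w_0$, its residue having the square roots $\pm\bar\mu\notin\mathbb F_{\mathsf q}$. Also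 $p$ is a nonsquare unit at $w_0$, as $M=k_2(\sqrt p)$ is inert there. So $n'\sim p\cdot(-n)$ is a square at $w_0$. Since $\beta'$ has even order at $v$, and an element of $\mathbb F_{\mathsf q^2}^*$ is a square iff its norm is a square in $\mathbb F_{\mathsf q}^*$, we get $\beta'\in M_v^{*2}$. So $v$ is not bad.

Hence only $v\mid2p\infty$ remain in (13.1).

**Step 5: the places $v\mid2p\infty$.** We show that each factor $\lambda_v(e)(X,\beta')_v$ is $1$. At $\mathfrak Q$, $\mathfrak P$, $\infty_b$ and the places with $\sqrt p>0$, $\beta'$ is a local square, and this is clear.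

At $\infty_a$, $F$ is real and $\beta'<0$. We have $e\cdot ze=\beta_1^\varphi>0$ and $e+ze=2X$. So $e$ has the sign of $X$, and the factor is $1$.

At $\mathfrak P'$, which splits in $F$: $\mathrm{ord}_{\mathfrak P'}\beta_1$ is even and $\mathrm{ord}_{\mathfrak P'}p=2$, so $\beta_1=p^b\mu$ with $\mu$ a unit. As $\mathfrak P'$ is ramified over $k_2$, $\mu^\varphi\equiv\mu$. So $X^2/\beta_1=1+\mu^\varphi/\mu\equiv2$, and $\sqrt{\beta_1}/X\equiv\pm1/\sqrt2$. Thus $eX=X^2(1+\sqrt{\beta_1}/X)$ with
$$1+\sqrt{\beta_1}/X\equiv\frac{2\pm\sqrt2}2 ,$$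
a unit since $(2+\sqrt2)(2-\sqrt2)=2$. As $\mathrm{ord}_{\mathfrak P'}\beta'$ is odd, (3.2) gives for the factor
$$(eX,\beta')_{w}=\left(\frac{2\pm\sqrt2}{\mathfrak P'}\right)\left(\frac2p\right)=1 .$$
Indeed $p\equiv-1\pmod{16}$ splits completely in $\mathbb Q(\zeta_{16})^+=\mathbb Q\big(\sqrt{2+\sqrt2}\big)$, which also contains $\sqrt{2-\sqrt2}=\sqrt2/\sqrt{2+\sqrt2}$, so both $2\pm\sqrt2$ are squares in $\mathbb F_p$.

So $\Theta(\beta^\varphi)=1$. $\blacksquare$

## 14. Generators of $E_M^+$ and the contradiction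

The assumptions $\left(\frac{2u}v\right)=1$ and $|A|=4$ are still in force. We use $[Q]=0$ once more.

**Lemma 7.** $N_{K/k}E_K\subset\langle\varepsilon^2\rangle$.

*Proof.* This lemma makes the square class of a norm computable in Step 1 below. Norms from $K$ are positive at $\infty_2$, and $\varepsilon$ is totally positive, so $N_{K/k}E_K\subset\langle\varepsilon\rangle$. Suppose some unit has norm an odd power of $\varepsilon$. As $N_{K/k}\varepsilon=\varepsilon^2$, multiplying by a power of $\varepsilon$ gives $\upsilon_0\in E_K$ with norm $\varepsilon$. Let $J$ be an ideal whose class $c$ has order $2$. By (6.2) $\sigma c=-c=c$, so $J^{1-\sigma}=(\alpha)$. Then $N_{K/k}\alpha$ is a unit, positive at $\infty_2$, say $\varepsilon^i$. So $\alpha\upsilon_0^{-i}$ has norm $1$ and equals $t^{1-\sigma}$ for some $t\in K^*$. The ideal $Jt^{-1}$ satisfies $(Jt^{-1})^{1-\sigma}=(\upsilon_0^i)=(1)$, so it is $\sigma$-invariant. A $\sigma$-invariant ideal has equal exponents at conjugate primes, so it is a product of powers of the ramified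 primes and an ideal from $k$: $Jt^{-1}=P^aQ^{a'}\mathfrak aO_K$. Here $P$ is principal, the class of $Q$ has odd order because $[Q]=0$ in $A$, and $h(k)$ is odd. So $c$ has odd order, a contradiction. $\blacksquare$

**Step 1: the element $x_1$ exists, and $N_{M/k}x_1\sim-\sqrt p$.** We verify the hypothesis of Lemma 5 and find the norm of $x_1$ to $k$. The prime $\mathfrak P_L$ lies above $P$. As $\left(\frac2p\right)=1$, $P$ splits in $L=K(\sqrt2)$, so $N_{L/K}\mathfrak P_L=P=(\theta)$. The Artin symbol of $\mathfrak P_L$ in $H/L$ equals that of $P$ in $H/K$, which is trivial. As $H$ is the Hilbert $2$-class field of $L$ by (6.3), $\mathfrak P_L^{\,o}=(g)$ for some odd $o$. Let $x_1=N_{L/M}g$. Then $N_{L/K}g=\theta^o\upsilon$ with $\upsilon\in E_K$, and by Lemma 7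
$$N_{M/k}x_1=N_{L/k}g=N_{K/k}(\theta^o\upsilon)\sim(-\sqrt p)^o\sim-\sqrt p\quad\text{in }k.$$

**Step 2: $|E_M^+/E_M^2|=4$.** We need the size in order to recognize generators. $M$ is totally real of degree $4$, so $|E_M/E_M^2|=16$. The signs at $(\infty_a,\infty_b)$ map $E_M$ onto $\{\pm1\}^2$: $-1$ has signs $(-,-)$, and $1+\sqrt2$ has opposite signs at the two places, because $\sqrt2$ does, the places being swapped by $\nu$. So the kernel $E_M^+$ has $|E_M^+/E_M^2|=4$.

**Step 3: two independent elements with $\Theta=1$.** If $x\in M^*$ has even order at all finite places, write $(x)=\mathfrak b^2$ and $\mathfrak b^{h(M)}=(c)$. Then $x^{h(M)}=c^2\eta$ with $\eta\in E_M$. As $h(M)$ is odd, $x\sim\eta$, with the same signs as $x$.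

*The element $\eta_\tau$.* In $M$, $(\tau)=\mathfrak Q^{2h(k)}$, and $\tau$ is totally positive. So $\tau\sim\eta_\tau$ with $\eta_\tau\in E_M^+$; in particular $\tau\in\mathcal D$. By (6.4), $\tau\in M^{*2}$ would make $\tau$ or $2\tau$ a square in $k$. Both have odd order at $\mathfrak q$, so $\eta_\tau\notin M^{*2}$. By Lemma 4, $\Theta(\eta_\tau)=\Theta(\tau)=1$.

*The element $\eta_1$.* Both $\beta^\varphi$ and $x_1$ have odd order exactly at $\mathfrak P$, so $\beta^\varphi x_1$ has even order everywhere. It is positive at $\infty_a,\infty_b$. So $\beta^\varphi x_1\sim\eta_1$ with $\eta_1\in E_M^+$. By Lemmas 5 and 6, $\Theta(\eta_1)=1$. Since $\varphi$ and $\nu$ commute, (7.4) and Step 1 give in $k$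
$$N_{M/k}\eta_1\sim\varphi(2\sqrt p)\cdot(-\sqrt p)=(-2\sqrt p)(-\sqrt p)=2p\sim2,$$
a nonsquare in $k$, whereas $N_{M/k}\eta_\tau\sim\tau^2\sim1$. Elements of $M^{*2}$ and of $\eta_\tau M^{*2}$ have square norm to $k$, so $\eta_1\notin M^{*2}\cup\eta_\tau M^{*2}$.

**Step 4: the contradiction.** By Steps 2 and 3, $E_M^+/E_M^2$ is generated by $\eta_\tau$ and $\eta_1$, so $\Theta=1$ on $E_M^+$. But $\eta_0\in E_M^+$ has $\Theta(\eta_0)=-1$ by (10.3). So $|A|=4$ is impossible when $\left(\frac{2u}v\right)=1$. As $4\mid|A|$ and $|A|$ is a power of $2$, we get $8\mid h_K$. Together with Section 8 this proves Theorem 2, and with Section 4 it proves Theorem 1, including statements (1) and (2). $\blacksquare$
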